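\title{Minimal homeomorphisms with prescribed action on $K$-theory}

\begin{abstract}
For all countable abelian groups $G_0$, $G_1$ and automorphisms $\sigma_0$ of $G_0$ and $\sigma_1$ of $G_1$, we construct an infinite, connected, finite-dimensional compact metric space $X$ and a minimal homeomorphism $\alpha$ of $X$ with $K^0(X)\cong\mathbb Z\oplus G_0$ and $K^1(X)\cong G_1$, such that $\alpha^*$ acts as $\mathrm{id}\oplus\sigma_0$ and $\sigma_1$. We start from a minimal diffeomorphism of an odd sphere, find an invariant injectively immersed open manifold with prescribed homology, and replace each of its points by its normal sphere. The resulting extension is one-to-one over a dense $G_\delta$ set, and it has the same invariant measures and the same topological entropy as the diffeomorphism.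
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be an infinite compact metric space. A homeomorphism $\alpha$ of $X$ is \emph{minimal} if the only nonempty closed set $F\subseteq X$ with $\alpha(F)=F$ is $X$ itself; equivalently, every orbit $\{\alpha^k(x):k\in\mathbb Z\}$ is dense. A finite orbit is closed and invariant, so a minimal homeomorphism has no periodic points. We ask what minimality forces on the algebraic topology of the pair $(X,\alpha)$, as measured by complex topological $K$-theory.

Recall that $K^0(X)$ is the Grothendieck group of complex vector bundles over $X$, that $K^1(X)$ is the kernel of the restriction $K^0(X\times S^1)\to K^0(X\times\{1\})$, and that $K^*(X)=K^0(X)\oplus K^1(X)$ is a $\mathbb Z/2\mathbb Z$-graded ring. A continuous map $\alpha:X\to X$ induces $\alpha^*$ on $K^*(X)$, and $\alpha^*$ fixes the class $[1]$ of the trivial line bundle, which generates a direct summand $\mathbb Z$ of $K^0(X)$. Let $G_0,G_1$ be abelian groups and let $\sigma_i\in\operatorname{Aut}(G_i)$. We say that $(X,\alpha)$ \emph{realizes} the quadruple $(G_0,G_1,\sigma_0,\sigma_1)$ if $X$ is an infinite compact metric space, $\alpha$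 is a minimal homeomorphism of $X$, and there are isomorphisms $\theta_0:K^0(X)\to\mathbb Z\oplus G_0$ and $\theta_1:K^1(X)\to G_1$ with
\[
\theta_0([1])=(1,0),\qquad \theta_0\,\alpha^*\,\theta_0^{-1}=\mathrm{id}_{\mathbb Z}\oplus\sigma_0,\qquad \theta_1\,\alpha^*\,\theta_1^{-1}=\sigma_1 .
\]

\medskip
\noindent\textbf{Question.} \emph{Is every quadruple $(G_0,G_1,\sigma_0,\sigma_1)$ with $G_0$ and $G_1$ countable realized by some $(X,\alpha)$?}
\medskip

The question is posed by Deeley, Putnam and Strung \cite{DPS}. The answer is known to be positive when $G_0$ and $G_1$ are finitely generated and $\sigma_0$, $\sigma_1$ are the identity.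

An irrational rotation of the circle is homotopic to the identity and realizes $(0,\mathbb Z,\mathrm{id},\mathrm{id})$. Beyond this, the simplest spaces suggest obstructions. Suppose that $X$ is a finite polyhedron. No power $\alpha^n$ with $n\ge1$ has a fixed point, so the Lefschetz number of $\alpha^n$ vanishes. The Chern character identifies $K^0(X)\otimes\mathbb Q$ and $K^1(X)\otimes\mathbb Q$ naturally with the even and the odd rational cohomology, and therefore
\[
1+\operatorname{tr}(\sigma_0^n\otimes\mathbb Q)=\operatorname{tr}(\sigma_1^n\otimes\mathbb Q)\qquad(n\ge1).
\]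
No finite polyhedron realizes $G_0=G_1=0$, and none realizes $G_0=0$, $G_1=\mathbb Z$, $\sigma_1=-1$. One could guess that some trace condition of this kind holds in general. The condition on $\theta_0$ is also a real restriction on $(X,\alpha)$, because it asks for an $\alpha^*$-invariant complement of $\mathbb Z[1]$. For the map $x\mapsto x+1$ on the $2$-adic integers there is none: the class $e$ of the bundle of rank one over the even and rank zero over the odd integers satisfies $e+\alpha^*e=[1]$, so the first coordinate of $\theta_0(e)$ would be $1/2$. When $X$ is connected this difficulty disappears, since the group $\widetilde K^0(X)$ of classes of rank zero is an invariant complement. The trace condition disappears too, once $X$ is allowed to be an arbitrary compact metric space.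

\begin{theorem}\label{thm:A}
Let $G_0,G_1$ be countable abelian groups and let $\sigma_i\in\operatorname{Aut}(G_i)$. Then $(G_0,G_1,\sigma_0,\sigma_1)$ is realized by a pair $(X,\alpha)$ in which $X$ is connected and finite-dimensional.
\end{theorem}

Countability cannot be dropped.

\begin{proposition}\label{prop:countable}
If $X$ is a compact metrizable space, then $K^*(X)$ is countable. Hence a quadruple $(G_0,G_1,\sigma_0,\sigma_1)$ of arbitrary abelian groups and automorphisms is realized by some $(X,\alpha)$ if and only if $G_0$ and $G_1$ are countable.
\end{proposition}

Theorem~\ref{thm:A} comes from a more precise result, in which \v{C}ech cohomology is prescribed in any finite number of degrees. Here $\dim$ is the covering dimension and $h_{\mathrm{top}}$ the topological entropy.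

\begin{theorem}\label{thm:B}
Let $r\ge2$, let $A_2,\dots,A_r$ be countable abelian groups and let $\tau_i\in\operatorname{Aut}(A_i)$. Put $\ell=2r+7$, let $d\ge2\ell+1=4r+15$ be odd, and let $\varphi$ be any minimal $C^\infty$ diffeomorphism of $M=S^d$. Then there are a compact metrizable space $X$, a homeomorphism $\alpha$ of $X$ and a continuous surjection $\pi:X\to M$ with $\pi\alpha=\varphi\pi$ such that the following hold.
\begin{itemize}
\item[(a)] $X$ is infinite and connected, $\dim X\le d$, the homeomorphism $\alpha$ is minimal, and $\pi$ is one-to-one over a dense $G_\delta$ subset of $M$.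
\item[(b)] In \v{C}ech cohomology, $H^0(X;\mathbb Z)=\mathbb Z$; for $2\le i\le r$ there is an isomorphism $H^{d-1-i}(X;\mathbb Z)\cong A_i$ that carries $\alpha^*$ to $\tau_i$; all other groups $H^k(X;\mathbb Z)$ vanish.
\item[(c)] The map $\pi_*$ is an affine homeomorphism from the $\alpha$-invariant onto the $\varphi$-invariant Borel probability measures, and $h_{\mathrm{top}}(\alpha)=h_{\mathrm{top}}(\varphi)$.
\item[(d)] If $r=3$, then $(X,\alpha)$ realizes $(A_2,A_3,\tau_2,\tau_3)$. Moreover, the product in $K^*(X)$ of any two elements of $\widetilde K^0(X)\oplus K^1(X)$ is zero.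
\end{itemize}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
By a theorem of Fathi and Herman \cite{FH}, a closed connected manifold with a free smooth action of the circle carries a minimal $C^\infty$ diffeomorphism. An odd sphere $S^d\subset\mathbb C^{(d+1)/2}$ has such an action, by multiplication with complex numbers of modulus one. Take $r=3$, an odd $d\ge27$, $(A_2,\tau_2)=(G_0,\sigma_0)$ and $(A_3,\tau_3)=(G_1,\sigma_1)$, and apply (a) and (d).
\end{proof}

Section~\ref{sec:model} shows the construction in dimension one and explains the plan of the proof of Theorem~\ref{thm:B}.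

\section{A model: doubling an orbit of a rotation}\label{sec:model}

Let $M=\mathbb R/\mathbb Z$ and $\varphi(y)=y+a$ with $a$ irrational. Let $L=\{ka:k\in\mathbb Z\}$ be one orbit, regarded as a discrete space, and let $\psi=\varphi|_L$. Cut the circle at the points of $C_n=\{ka:|k|\le n\}$: each $y\in C_n$ is replaced by two points $y^-$ and $y^+$, the two directions in which one can leave $y$, and the resulting space $X_n$ is a disjoint union of $2n+1$ closed arcs. Regluing two of the cuts gives a map $X_{n+1}\to X_n$. The inverse limit $X$ of these maps is, as a set, the union of $M\setminus L$ and the points $y^{\pm}$ with $y\in L$. Let $\pi:X\to M$ be the projection and define $\alpha$ by $\varphi$ on $M\setminus L$ and by $\alpha(y^\pm)=(\varphi y)^\pm$. The map $\alpha$ is continuous because $\varphi$ carries the circle cut along $\varphi^{-1}(C_n)\subset C_{n+1}$ homeomorphically onto $X_n$; the same argument applies to $\alpha^{-1}$.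

\emph{Minimality.} A nonempty open subset of $X_n$ contains an interval, hence a point outside the countable set $L$. So $M\setminus L$ is dense in $X$. If $F\subseteq X$ is nonempty, closed and invariant, then $\pi(F)=M$ by minimality of $\varphi$. Each $y\in M\setminus L$ has only one preimage, which must then lie in $F$, and so $F=X$.

\emph{Cohomology.} The group $H^0(X)$ consists of the continuous functions $u:X\to\mathbb Z$. By compactness, $u$ comes from some $X_n$, where it is constant on each arc. Its jumps $J(u)(y)=u(y^+)-u(y^-)$ form a finitely supported function on $L$. If all jumps vanish, then $u$ is constant. Going once around the circle shows that the jumps add up to zero, and conversely a finitely supported function with sum zero is the jump function of its partial sums. So the sequence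
\begin{equation}\label{eq:model}
0\to H^0(M)\to H^0(X)\xrightarrow{\;J\;}\bigoplus_{y\in L}\mathbb Z\xrightarrow{\;\mathrm{sum}\;}\mathbb Z\to0
\end{equation}
is exact. The direct sum is $H_0(L)$ and the last map is the augmentation, so $H^0(X)/\mathbb Z\cong\widetilde H_0(L)$. Arcs have no cohomology in degree one, so the generator of $H^1(M)$ dies already in $X_n$. Finally $J(u\alpha)(y)=J(u)(\psi y)$, so $\alpha^*$ moves the basis element at $y$ to the basis element at $\psi^{-1}y$: it corresponds to $\psi_*^{-1}$.

Three features of this example survive in general. Minimality is inherited because $\pi$ is one-to-one over a set that is dense upstairs. The reduced cohomology of $X$ is the reduced homology of $L$. And $\alpha^*$ is the inverse of $\psi_*$. To prescribe the cohomology of $X$ we therefore replace the orbit by an invariant manifold $L$ with prescribed homology, the circle by a sphere $S^d$ of high dimension, and the pair $y^\pm$ by the sphere of normal directions to $L$ at $y$. If this blow-up could be described as the complement of an open tube homotopy equivalent to $L$, Alexander duality would give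
\[
\widetilde H^k(X)\cong\widetilde H_{d-1-k}(L),
\]
which for $d=1$ and $k=0$ is what \eqref{eq:model} says. Four difficulties have to be met.
\begin{enumerate}
\item The diffeomorphism $\psi=\varphi|_L$ has no periodic points, and it must induce prescribed automorphisms on the homology of $L$. We take for $L$ an infinite cyclic cover of a thickened mapping torus (Section~\ref{sec:L}).
\item The manifold $L$ has to be placed in $S^d$ so that the given $\varphi$ restricts to $\psi$. A generic equivariant map does this (Section~\ref{sec:immersion}).
\item The image of $L$ is invariant, hence dense, so it has no tubular neighborhood. As in the model we blow up compact parts of $L$ and pass to the limit, but these parts now have a boundary (Section~\ref{sec:blowup}). The dynamics of the limit is treated in Section~\ref{sec:dynamics} and its cohomology in Section~\ref{sec:cohomology}.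
\item The action on $K$-theory must be read off from the action on cohomology, for a space that is not a complex (Section~\ref{sec:K}).
\end{enumerate}

\section{Conventions and inverse limits}\label{sec:limits}

Homology $H_*$ is singular homology with integer coefficients. For a compact Hausdorff space, $H^*$ is \v{C}ech cohomology with integer coefficients. It is homotopy invariant, it agrees naturally with sheaf cohomology with coefficients in the constant sheaf $\mathbb Z$, and on finite polyhedra (realizations of finite simplicial complexes) it agrees with singular cohomology. For a manifold, $H_c^*$ is cohomology with compact supports, for which the sheaf and the singular versions agree.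

Let $X=\varprojlim X_n$ be the limit of an inverse sequence of compact metrizable spaces, with bonding maps $q_{n,m}:X_m\to X_n$ for $m\ge n$ and projections $q_n:X\to X_n$. We use the following standard facts.
\begin{itemize}
\item[(I1)] $X$ is compact metrizable, and the sets $q_n^{-1}(G)$ with $G\subseteq X_n$ open form a base of its topology. An open set $G\subseteq X_n$ that contains $q_n(X)$ contains $q_{n,m}(X_m)$ for all large $m$, because these compact sets decrease and have intersection $q_n(X)$.
\item[(I2)] $H^*(X)=\varinjlim H^*(X_n)$ and $K^*(X)=\varinjlim K^*(X_n)$.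
\item[(I3)] If $\dim X_n\le d$ for all $n$, then $\dim X\le d$. Conversely, by Freudenthal's theorem, a compact metrizable space of dimension at most $d$ is the limit of an inverse sequence of finite polyhedra of dimension at most $d$. See \cite[\S1.13]{Eng}.
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:countable}]
Embed $X$ as a closed subset of $[0,1]^{\mathbb N}$, and let $P_k\subseteq[0,1]^k$ be the union of the closed dyadic cubes of side $2^{-k}$ that meet the projection of $X$ to the first $k$ coordinates. Forgetting the last coordinate maps $P_{k+1}$ into $P_k$, and $\varprojlim P_k=X$ because $X$ is closed. The group $K^*(P_k)$ is finitely generated, by induction on the number of cells and the exact sequence of a pair. By (I2), $K^*(X)$ is countable. The second statement follows from this and Theorem~\ref{thm:A}.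
\end{proof}

\section{A manifold with a free $\mathbb Z$-action and prescribed homology}\label{sec:L}

From now on $r$, $A_i$, $\tau_i$, $\ell$, $d$ and $\varphi$ are as in Theorem~\ref{thm:B}.

\begin{proposition}\label{prop:L}
There are an open set $V\subseteq\mathbb R^\ell$ and a covering map $\kappa:L\to V$ with $L$ connected, whose fibers are the orbits of a free action of $\mathbb Z$ generated by a deck transformation $\psi$, such that
\begin{equation}\label{eq:HL}
H_0(L)=\mathbb Z,\qquad H_i(L)\cong A_i\ \text{ with }\ \psi_*=\tau_i^{-1}\quad(2\le i\le r),
\end{equation}
and all other groups $H_i(L)$ vanish.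
\end{proposition}

It is easy to find a complex $Y$ with the right homology and a self-map $g$ inducing the $\tau_i$, but $g$ is not a homeomorphism and it has a fixed point. The infinite cyclic cover of the mapping torus of $g$ repairs both defects. To obtain a manifold we thicken the mapping torus itself, not its cover, so that the deck transformation comes along for free. The thickening rests on the following fact, which is used again in Section~\ref{sec:K}.

\begin{lemma}\label{lem:nbhd}
Let $P\subseteq\mathbb R^N$ be the union of the simplices of a geometric simplicial complex such that every bounded set meets only finitely many of them. Then $P$ is a deformation retract of an open neighborhood.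
\end{lemma}

\begin{proof}
We first triangulate $\mathbb R^N$ so that $P$ is a subcomplex. Write each simplex of $P$ as an intersection of finitely many closed half-spaces. For a face $\gamma$, of any dimension, of a cube of the unit lattice, let $\mathcal H_\gamma$ be the finite set of hyperplanes bounding the half-spaces of those simplices that meet an $N$-dimensional cube containing $\gamma$. Then $\mathcal H_{\gamma'}\supseteq\mathcal H_\gamma$ when $\gamma'\subseteq\gamma$. Partition the relative interior of each $\gamma$ into \emph{cells}, the nonempty sets of points that have the same position (on, or on a given side) with respect to each hyperplane of $\mathcal H_\gamma$. Cells are bounded, convex and relatively open, and they form a locally finite partition of $\mathbb R^N$. A cell that meets a simplex of $P$ lies in it. A cell $e'$ that meets the closure of a cell $e\subseteq\gamma$ lies in a face $\gamma'$ of $\gamma$, so it has constant position with respect to $\mathcal H_\gamma$ and lies in $\bar e$. Hence the relative boundary of $\bar e$ is a union of cells of lower dimension. Triangulate the closed cells by induction on the dimension, each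 as the cone on its boundary from an interior point. In this triangulation $P$ is a subcomplex, and after one barycentric subdivision it is \emph{full}: a simplex whose vertices lie in $P$ lies in $P$.

Let $\lambda_v$ be the barycentric coordinates and $\lambda=\sum_{v\in P}\lambda_v$. On the open set $\{\lambda>0\}$ the map $z\mapsto\sum_{v\in P}(\lambda_v(z)/\lambda(z))\,v$ takes values in $P$ by fullness and fixes $P$. The segment from $z$ to its image stays in a simplex containing $z$ and in $\{\lambda>0\}$, which gives the deformation retraction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:L}]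
\emph{Step 1: Moore spaces.} Fix $i$ and choose an exact sequence $0\to F_1\to F_0\to A_i\to0$ with $F_0$ and $F_1$ free of countable rank. Let $W$ be a wedge of $i$-spheres, one for each element of a basis of $F_0$. Since $i\ge2$, the Hurewicz theorem gives $\pi_i(W)=H_i(W)=F_0$. Attach $(i+1)$-cells to $W$ along based maps representing the images of a basis of $F_1$. The result $Y_i$ is a countable simply connected CW complex of dimension at most $i+1$; its cellular chain complex shows that its reduced homology is $A_i$ in degree $i$ and zero otherwise, and $\pi_i(Y_i)=A_i$ by Hurewicz. Lift $\tau_i$ to a homomorphism $F_0\to F_0$ and realize the lift by a based map $u:W\to W$. The lift maps $F_1$ into $F_1$, so the composite of $u$ with each attaching map is zero in $\pi_i(Y_i)=F_0/F_1$. Hence $u$ extends over the $(i+1)$-cells to a based cellular map $g_i:Y_i\to Y_i$, which induces $\tau_i$ on $H_i(Y_i)=F_0/F_1$. Let $Y=\bigvee_{i=2}^rY_i$ and $g=\bigvee g_i$. Then $\dim Y\le r+1$, the reduced homology of $Y$ is $A_i$ in degree $i$ for $2\le i\le r$ and zero otherwise, and $g_*=\tau_i$ on $H_i(Y)$.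

\emph{Step 2: the mapping torus and its cover.} Let $T_g=Y\times[0,1]/(y,1)\sim(g(y),0)$, a countable connected CW complex of dimension at most $r+2$. Pulling back $\mathbb R\to\mathbb R/\mathbb Z$ along the map $(y,t)\mapsto t$ gives a covering $\widetilde T\to T_g$. The space $\widetilde T$ is made of blocks $Y\times[k,k+1]$, $k\in\mathbb Z$, where $(y,k+1)$ in block $k$ is glued to $(g(y),k+1)$ in block $k+1$. The deck group is generated by the shift $s(y,t)=(y,t+1)$ from block $k$ to block $k+1$. Let $\iota_k:Y\to\widetilde T$ be the embedding $y\mapsto(y,k)$ in block $k$. Sliding up through block $k$ gives a homotopy $\iota_k\simeq\iota_{k+1}g$.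

Let $\widetilde T_j$ be the union of the blocks $-j,\dots,j-1$ and $\iota_j(Y)$; in particular $\widetilde T_0=\iota_0(Y)$. Sliding up the blocks one after another, starting with the lowest, deformation retracts $\widetilde T_j$ onto $\iota_j(Y)$. The homotopy $\iota_j\simeq\iota_{j+1}g$ takes place in $\widetilde T_{j+1}$, so the inclusion $\widetilde T_j\subset\widetilde T_{j+1}$ corresponds to $g$ and induces an isomorphism on homology; here we use that the $\tau_i$ are invertible. Every compact set lies in some $\widetilde T_j$, so $H_*(\widetilde T)=\varinjlim H_*(\widetilde T_j)$ and $\iota_{0*}:H_*(Y)\to H_*(\widetilde T)$ is an isomorphism. From $s\iota_0=\iota_1$ and $\iota_{0*}=\iota_{1*}g_*$ we get $s_*\iota_{0*}=\iota_{0*}g_*^{-1}$. So $(\widetilde T,s)$ has the homology required in \eqref{eq:HL}.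

\emph{Step 3: an open subset of $\mathbb R^\ell$.} By \cite[Theorem 2C.5]{Hat}, $T_g$ is homotopy equivalent to a countable simplicial complex $Z$ of dimension at most $r+2$. This complex need not be locally finite, and then it does not embed in a Euclidean space; a telescope removes the defect at the cost of one dimension. Let $Z_0\subseteq Z_1\subseteq\cdots$ be nonempty finite subcomplexes with union $Z$, and let
\[
Z'=\bigcup_{n\ge0}Z_n\times[n,n+1]\ \subseteq\ Z\times[0,\infty).
\]
Order the vertices of $Z$ and triangulate each prism $\sigma\times[n,n+1]$ in the standard way, without new vertices. Then $Z'$ is a simplicial complex of dimension at most $r+3$ with finitely many simplices in each level $[n,n+1]$. The part $Z'_m=\bigcup_{n\le m}Z_n\times[n,n+1]$ deformation retracts onto $Z_m\times\{m+1\}$ by increasing the second coordinate, so the projection $Z'_m\to Z_m$ is a homotopy equivalence. Compact subsets of $Z'$ and $Z$ lie in some $Z'_m$ and $Z_m$, so $Z'\to Z$ is a weak homotopy equivalence.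

Send the countably many vertices $(v,n)$ of $Z'$ to points of $\mathbb R^\ell$ whose last coordinate differs from $n$ by less than $1/4$, chosen inductively so that any $\ell+1$ of them are affinely independent, and extend linearly over simplices. Two simplices have together at most $2(r+4)=\ell+1$ vertices, so the map is injective on the union of any two simplices, hence injective. The condition on the last coordinate shows that a bounded set meets only finitely many image simplices. So $Z'$ is identified with a set to which Lemma~\ref{lem:nbhd} applies, and there is an open set $V\subseteq\mathbb R^\ell$ that deformation retracts onto $Z'$. The composite $j:V\to Z'\to Z\to T_g$ is a weak homotopy equivalence.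

\emph{Step 4: pulling back the cover.} Let $L$ be the set of $(z,w)\in V\times\widetilde T$ such that $w$ lies over $j(z)$. Put $\kappa(z,w)=z$, $\psi(z,w)=(z,sw)$ and $\tilde\jmath(z,w)=w$, so that $\tilde\jmath\psi=s\tilde\jmath$. Then $\kappa$ is a covering whose fibers are the orbits of the free action generated by $\psi$. Its monodromy is the composite $\pi_1(V)\cong\pi_1(T_g)\to\mathbb Z$, which is onto because $\widetilde T$ is connected. Hence $L$ is connected, and $\tilde\jmath$ maps $\pi_1(L)$, the kernel of the monodromy, isomorphically onto $\pi_1(\widetilde T)$. Coverings do not change $\pi_n$ for $n\ge2$. So $\tilde\jmath$ is a weak homotopy equivalence and induces an equivariant isomorphism on homology.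
\end{proof}

We give $L$ the smooth structure and the orientation for which $\kappa$ is an orientation-preserving local diffeomorphism. Then $L$ is a connected second countable $\ell$-manifold, and $\psi$ is an orientation-preserving diffeomorphism because $\kappa\psi=\kappa$. The manifold $L$ is not compact, since a fiber of $\kappa$ is infinite, closed and discrete. The following function will be used twice.

\begin{lemma}\label{lem:height}
There is a smooth function $\eta:L\to\mathbb R$ with $\eta\psi=\eta+1$.
\end{lemma}

\begin{proof}
Cover $V$ by evenly covered open sets $V_a$ and number the sheets over $V_a$ by a locally constant function $n_a:\kappa^{-1}(V_a)\to\mathbb Z$ with $n_a\psi=n_a+1$. Let $(\chi_a)$ be a smooth partition of unity subordinate to $(V_a)$ and put $\eta=\sum_a(\chi_a\kappa)\,n_a$.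
\end{proof}

\section{An equivariant injective immersion into the sphere}\label{sec:immersion}

We regard $M=S^d$ as the unit sphere of $\mathbb R^{d+1}$. Being minimal, $\varphi$ has no periodic points. Its Lefschetz number therefore vanishes, and for odd $d$ this number is $1-\deg\varphi$. So $\varphi$ has degree one and \emph{preserves orientation}. (For even $d$ the hypothesis of Theorem~\ref{thm:B} would be empty: both $\varphi$ and $\varphi^2$ would have degree $-1$.)

\begin{proposition}\label{prop:immersion}
There is an injective $C^\infty$ immersion $f:L\to M$ with $f\psi=\varphi f$.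
\end{proposition}

This is a general position argument in which every perturbation has to be repeated along the orbits of $\psi$. Such perturbations separate points in different orbits. They cannot separate $x$ from $\psi^kx$, because $f(\psi^kx)=\varphi^kf(x)$ is forced, but these points are separated already since $\varphi$ has no periodic points. We use the easy case of Sard's theorem: a smooth map from a second countable manifold to a manifold of strictly larger dimension has image of measure zero.

\begin{proof}
Let $\mathcal E$ be the set of smooth maps $f:L\to M$ with $f\psi=\varphi f$. It is a closed subset of the Fr\'echet space $C^\infty(L,\mathbb R^{d+1})$, with the topology of uniform convergence of all derivatives on compact sets. So $\mathcal E$ is completely metrizable and the Baire category theorem applies to it. It is not empty: choose $y_0\in M$ and a smooth path $\gamma:[0,1]\to M$ from $y_0$ to $\varphi(y_0)$ that is constant near both ends, extend it to a smooth map $\gamma:\mathbb R\to M$ by $\gamma(t+k)=\varphi^k\gamma(t)$, and take $f=\gamma\eta$ with $\eta$ from Lemma~\ref{lem:height}.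

Consider the closed balls in $\mathbb R^\ell$ with rational center and radius such that the concentric open ball of twice the radius lies in $V$. That larger ball is simply connected, hence evenly covered. Let $\mathcal B$ be the countable family of all lifts $B\subset L$ of such closed balls to single sheets $O\supset B$ over the larger ball. Note that $\psi^kO\cap O=\emptyset$ for $k\ne0$.

\emph{The perturbation.} Let $f\in\mathcal E$, let $B\in\mathcal B$ with sheet $O$, and let $\chi\in C_c^\infty(O)$ satisfy $0\le\chi\le1$ and $\chi=1$ on an open set $O_1\supset B$. Let $\mathcal A$ be the vector space of affine maps $A(z)=A_0z+a$ from $\mathbb R^\ell$ to $\mathbb R^{d+1}$. For $A$ so small that $|A\kappa|<1/2$ on $\operatorname{supp}\chi$, define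
\[
f_A=\frac{f+\chi\,A\kappa}{|f+\chi\,A\kappa|}\ \text{ on }O,\qquad f_A=\varphi^kf_A\psi^{-k}\ \text{ on }\psi^kO,\qquad f_A=f\ \text{ elsewhere.}
\]
The sets $\psi^kO$ and the complement of $\kappa^{-1}(\kappa(\operatorname{supp}\chi))$ form an open cover of $L$. On the last set $f_A=f$, by equivariance of $f$, and on $\psi^kO$ the map $f_A$ is smooth jointly in the point and in $A$. So $f_A\in\mathcal E$, and $f_A\to f$ in $\mathcal E$ as $A\to0$.

\emph{Separating points.} Let $B,B'\in\mathcal B$ with $\kappa(B)\cap\kappa(B')=\emptyset$. The set of $f\in\mathcal E$ with $f(B)\cap f(B')=\emptyset$ is open since $B$ and $B'$ are compact. To see that it is dense, choose $\chi$ with $\kappa(\operatorname{supp}\chi)\cap\kappa(B')=\emptyset$, so that $f_A=f$ on $B'$, and let $A=a$ be constant. If $f_a(x)=f_a(x')$ with $x\in B$ and $x'\in B'$, then $a=tf(x')-f(x)$ for some $t>0$. So $a$ lies in the image of a smooth map $L\times L\times(0,\infty)\to\mathbb R^{d+1}$, and this image has measure zero because $2\ell+1<d+1$. Hence there are arbitrarily small $a$ with $f_a(B)\cap f_a(B')=\emptyset$. This is the point that requires $d\ge2\ell+1$.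

\emph{Making the derivative injective.} Let $B\in\mathcal B$. The set of $f\in\mathcal E$ whose derivative is injective at all points of $B$ is open, by compactness of $B$. For density, identify the tangent spaces of $L$ with $\mathbb R^\ell$ through $\kappa$. The derivative of $w\mapsto w/|w|$ at $w\ne0$ has kernel $\mathbb Rw$. So for $x\in O_1$ and a unit vector $u\in\mathbb R^\ell$ we have $Df_A(x)u=0$ exactly when
\[
\Phi(x,u,t,A)=Df(x)u+A_0u-t\bigl(f(x)+A_0\kappa(x)+a\bigr)
\]
vanishes for some $t\in\mathbb R$. For fixed $(x,u,t)$, the map $\Phi$ is affine in $A$ with linear part $(A_0,a)\mapsto A_0(u-t\kappa(x))-ta$. This is onto $\mathbb R^{d+1}$: vary $a$ if $t\ne0$, and vary $A_0$ if $t=0$. So $\Phi$ is a submersion on $O_1\times S^{\ell-1}\times\mathbb R\times\mathcal A$, and $\Phi^{-1}(0)$ is a manifold of dimension $2\ell+\dim\mathcal A-(d+1)<\dim\mathcal A$. Its projection to $\mathcal A$ has measure zero, and for small $A$ outside this projection $f_A$ is immersive on $B$.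

\emph{Conclusion.} By the Baire category theorem some $f\in\mathcal E$ lies in all these countably many open dense sets. It is an immersion because $\mathcal B$ covers $L$. Let $x\ne x'$ in $L$. If $\kappa(x)\ne\kappa(x')$, then $x\in B$ and $x'\in B'$ for some $B,B'\in\mathcal B$ with disjoint images in $V$, so $f(x)\ne f(x')$. Otherwise $x'=\psi^kx$ with $k\ne0$, and $f(x')=\varphi^kf(x)\ne f(x)$.
\end{proof}

We now identify $L$ as a set with $f(L)\subset M$, so that $\varphi(L)=L$ and $\varphi|_L=\psi$. Topological notions for $L$ always refer to its manifold topology. On a compact subset of $L$ this agrees with the topology of $M$, and a relatively compact open subset of $L$ is an embedded submanifold of $M$. As a countable union of compact sets and a smooth image of a manifold of dimension $\ell<d$, the set $L$ is an $F_\sigma$ subset of $M$ of measure zero.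

Let $c=d-\ell\ge2$, let $N=TM|_L/TL$ be the normal bundle, of rank $c$, and let $S(N)=(N\setminus0)/\mathbb R_{>0}$ be its bundle of rays, with fibers $S(N_y)\cong S^{c-1}$. Orient $N$ by the orientations of $M$ and $L$. The derivative $D\varphi$ acts on $N$ and on $S(N)$, and it preserves the orientation of $N$ because $\varphi$ and $\psi$ preserve those of $M$ and $L$.

\section{Blowing up the immersed manifold}\label{sec:blowup}

\subsection{The spherical blow-up of a closed submanifold}

Let $O$ be a smooth $d$-manifold and $U\subset O$ an embedded $\ell$-dimensional submanifold that is a closed subset, with normal bundle $N_U$. Put $\mathrm{Bl}(O,U)=(O\setminus U)\sqcup S(N_U)$, with the blow-down map $\beta$ to $O$ that is the identity on $O\setminus U$ and the bundle projection on $S(N_U)$. Take a chart $(x,v)\in\mathbb R^\ell\times\mathbb R^c$ of $O$ in which $U=\{v=0\}$. The part of $\mathrm{Bl}(O,U)$ over the chart has \emph{polar coordinates} $(x,t,\omega)$ with $t\ge0$ and $\omega\in S^{c-1}$: for $t>0$ they denote the point $(x,t\omega)$, and for $t=0$ the ray through $\omega$ in the normal space at $(x,0)$.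

\begin{lemma}\label{lem:Bl}
Let $\Psi$ be a diffeomorphism between open subsets of $\mathbb R^\ell\times\mathbb R^c$ such that $\Psi(x,v)\in\mathbb R^\ell\times0$ if and only if $v=0$. Then the bijection given by $\Psi$ for $t>0$ and by the action of $D\Psi$ on normal rays for $t=0$ is a homeomorphism in polar coordinates.
\end{lemma}

\begin{proof}
By symmetry it suffices to prove continuity, and only near $t=0$. Write $\Psi=(\Psi_1,\Psi_2)$ on the product of an open set with a ball around $0$. Since $\Psi_2(x,0)=0$, we have $\Psi_2(x,v)=B(x,v)v$ with $B(x,v)=\int_0^1D_v\Psi_2(x,sv)\,ds$ continuous, and $B(x,0)$ is the invertible map that $D\Psi$ induces on normal spaces. The vector $b=B(x,t\omega)\omega$ is nonzero: for $t=0$ by invertibility, and for $t>0$ because $tb=\Psi_2(x,t\omega)\ne0$. The continuous map $(x,t,\omega)\mapsto(\Psi_1(x,t\omega),\,t|b|,\,b/|b|)$ is the bijection in question.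
\end{proof}

Applied to changes of charts, the lemma shows that polar coordinates and the charts of $O\setminus U$ define a topology on $\mathrm{Bl}(O,U)$. In it, $\beta$ is continuous; $O\setminus U$ is open and dense and has its own topology; $\beta^{-1}(U)$ is the sphere bundle $S(N_U)$ with its usual topology; and $\beta^{-1}(Q)=\mathrm{Bl}(Q,Q\cap U)$ for open $Q\subseteq O$. The space is Hausdorff, since two points are separated by $\beta$ or lie in one polar chart. Applied to a diffeomorphism of pairs, the lemma shows that the diffeomorphism and its derivative induce a homeomorphism of blow-ups.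

\subsection{Blowing up a compact piece}

A \emph{piece} is a nonempty compact smooth submanifold with boundary $C\subset L$ of dimension $\ell$. We write $C^\circ=C\setminus\partial C$, a nonempty open subset of $L$. The boundary $\partial C$ is not empty, for otherwise $C$ would be open and closed in the connected noncompact manifold $L$. The submanifold $C^\circ$ is not closed in $M$, but it is closed in the open set $O_C=M\setminus\partial C$. We blow it up there and put the points of $\partial C$ back in such a way that the normal spheres shrink to points as they approach $\partial C$ (Figure~\ref{fig:lens}). Let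
\[
X_C=(M\setminus C^\circ)\sqcup S(N|_{C^\circ})=\mathrm{Bl}(O_C,C^\circ)\sqcup\partial C,
\]
with the projection $\pi_C:X_C\to M$. The open subsets of $\mathrm{Bl}(O_C,C^\circ)$ together with the sets $\pi_C^{-1}(Q)$, $Q\subseteq M$ open, form a family that covers $X_C$ and is closed under finite intersections, by continuity of the blow-down map. We take it as a base of the topology of $X_C$. Then $\pi_C$ is continuous, $\mathrm{Bl}(O_C,C^\circ)$ is an open subspace with its own topology, and the sets $\pi_C^{-1}(Q)$ with $Q\ni y$ form a neighborhood base at $y\in\partial C$. In particular, a map $h$ into $X_C$ is continuous at a point $z$ with $h(z)\in\partial C$ if and only if $\pi_Ch$ is continuous at $z$.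

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[dashed] (-0.7,0)--(0,0);
\draw[dashed] (3,0)--(3.7,0);
\draw[thick] (0,0)--(3,0);
\fill (0,0) circle (1.5pt);
\fill (3,0) circle (1.5pt);
\fill (1.5,0) circle (1.2pt) node[above] {$y$};
\node[below] at (2.3,0) {$C$};
\node[above] at (3.5,0) {$L$};
\begin{scope}[shift={(5.5,0)}]
\filldraw[thick,fill=gray!25] (0,0) .. controls (1,0.5) and (2,0.5) .. (3,0) .. controls (2,-0.5) and (1,-0.5) .. (0,0);
\draw[dotted,thick] (0,0) .. controls (1,1) and (2,1) .. (3,0) .. controls (2,-1) and (1,-1) .. (0,0);
\draw[dashed] (-0.7,0)--(0,0);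
\draw[dashed] (3,0)--(3.7,0);
\fill (0,0) circle (1.5pt);
\fill (3,0) circle (1.5pt);
\fill (1.5,0.375) circle (1.2pt) node[above] {$y^+$};
\fill (1.5,-0.375) circle (1.2pt) node[below] {$y^-$};
\node at (1.5,0) {$\Lambda$};
\end{scope}
\end{tikzpicture}
\caption{Blowing up a compact arc $C$ of a curve $L$ in a surface. Left: the arc with its two boundary points. Right: the blow-up is homeomorphic to the complement of the open lens $\Lambda$. Each interior point $y$ of the arc is replaced by its normal sphere $\{y^+,y^-\}$, the boundary points are not doubled, and outside the dotted curve the identification with the blow-up is the identity.}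
\label{fig:lens}
\end{figure}

\begin{lemma}\label{lem:lens}
There is an open set $\Lambda\subset M$ with $\emptyset\ne\Lambda\ne M$ such that $X_C$ is homeomorphic to $M\setminus\Lambda$. In particular $X_C$ is compact metrizable, $\dim X_C\le d$, and $H^d(X_C)=0$.
\end{lemma}

\begin{proof}
The space $X_C$ is Hausdorff: two points are separated by $\pi_C$ or lie in the open Hausdorff subspace $\mathrm{Bl}(O_C,C^\circ)$. So it suffices to find a continuous bijection $h:M\setminus\Lambda\to X_C$.

Identify $N$ with the orthogonal complement of $TL$ in $TM|_L$ for the round metric. The tubular neighborhood theorem, applied to a relatively compact open neighborhood of $C$ in $L$, gives $\varepsilon>0$ and an open set $U'\supset C$ in $L$ such that $e(x,v)=\exp_xv$ is a diffeomorphism from $\{(x,v)\in N:x\in U',\ |v|<\varepsilon\}$ onto an open subset of $M$. Let $w:C\to[0,\varepsilon/4]$ be continuous and zero exactly on $\partial C$. For $x$ ranging over $C^\circ$, define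
\[
\Lambda=\{e(x,v):|v|<w(x)\},\quad \Lambda_2=\{e(x,v):|v|<2w(x)\},\quad R=\{e(x,v):w(x)\le|v|\le2w(x)\}.
\]
The sets $\Lambda$ and $\Lambda_2$ are open in $M$ and contain $C^\circ$. None of the three sets meets $\partial C$, because $e$ is injective and $y=e(y,0)$ for $y\in\partial C$. The set $R\cup\partial C$ is the image under $e$ of a compact set, so $R$ is closed in $O_C$.

For $y=e(x,t\omega)\in R$ with $|\omega|=1$ and $t=|v|$, let $h(y)=e(x,2(t-w(x))\omega)$ if $t>w(x)$, and let $h(y)\in S(N_x)$ be the ray through $\omega$ if $t=w(x)$. For $y\in M\setminus\Lambda_2$ let $h(y)=y$. The two definitions agree where $t=2w(x)$, and $M\setminus\Lambda=R\cup(M\setminus\Lambda_2)$. Since $t\mapsto2(t-w)$ is a bijection from $[w,2w]$ onto $[0,2w]$, the map $h$ is a bijection onto $X_C$.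

The open part $O_C\setminus\Lambda$ of the domain is the union of the relatively closed sets $R$ and $O_C\setminus\Lambda_2$. On the second, $h$ is the inclusion into $O_C\setminus C^\circ$. For the first, note that $e$ is a diffeomorphism of pairs whose normal derivative along the zero section is the identity of $N$. By Lemma~\ref{lem:Bl}, $(x,t,\omega)$ are polar coordinates on the blow-up, and in them $h(x,t,\omega)=(x,2(t-w(x)),\omega)$ is continuous. It remains to show that $\pi_Ch$ is continuous at $y\in\partial C$. Let $y_n\to y$ in $M\setminus\Lambda$. For $y_n\notin R$ we have $\pi_Ch(y_n)=y_n$. For the terms $y_n=e(x_n,v_n)\in R$ we have $x_n\to y$, because $e^{-1}$ is continuous at $y=e(y,0)$; so $w(x_n)\to0$, and $\pi_Ch(y_n)=e(x_n,v_n')$ with $|v_n'|\le2w(x_n)$ tends to $y$.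

Finally, Alexander duality for the nonempty proper compact subset $M\setminus\Lambda$ of $S^d$ gives $H^d(M\setminus\Lambda)\cong\widetilde H_{-1}(\Lambda)=0$.
\end{proof}

\subsection{The limit}

For pieces $C,C'$ write $C\prec C'$ if $C\subset C'^\circ$. In that case let $q_{C,C'}:X_{C'}\to X_C$ be the identity on $M\setminus C'^\circ$ and on $S(N|_{C^\circ})$, and the bundle projection on $S(N|_{C'^\circ\setminus C^\circ})$. Then $\pi_Cq_{C,C'}=\pi_{C'}$, and $q_{C,C'}q_{C',C''}=q_{C,C''}$.

\begin{lemma}\label{lem:functor}
The maps $q_{C,C'}$ are continuous surjections. For each piece $C$, the set $\varphi(C)$ is a piece, and $\varphi$ and $D\varphi$ define a homeomorphism $\varphi_C:X_C\to X_{\varphi(C)}$ with $\pi_{\varphi(C)}\varphi_C=\varphi\pi_C$. If $C\prec C'$, then $\varphi_Cq_{C,C'}=q_{\varphi(C),\varphi(C')}\varphi_{C'}$.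
\end{lemma}

\begin{proof}
Let $q=q_{C,C'}$, $z\in X_{C'}$ and $y=\pi_{C'}(z)$. If $y\notin C$, then $M\setminus C$ is an open neighborhood of $q(z)$ in $X_C$ that carries the topology of $M$, and $q=\pi_{C'}$ over it. If $y\in\partial C$, then $q$ is continuous at $z$ because $\pi_Cq=\pi_{C'}$ is. If $y\in C^\circ$, choose an open set $Q\ni y$ of $M$ with $Q\cap C'\subseteq C^\circ$; this is possible because $C^\circ$ is open in $C'$, which has the topology of $M$. Then $Q$ misses $\partial C$ and $\partial C'$, and $Q\cap C'^\circ=Q\cap C^\circ$, so over $Q$ both spaces equal $\mathrm{Bl}(Q,Q\cap C^\circ)$ and $q$ is the identity. Surjectivity and the two identities are read off from the definitions. The set $\varphi(C)=\psi(C)$ is a piece since $\psi$ is a diffeomorphism of $L$. The bijection $\varphi_C$ matches the two kinds of basic open sets, by Lemma~\ref{lem:Bl} for the diffeomorphism of pairs $(O_C,C^\circ)\to(O_{\varphi(C)},\varphi(C)^\circ)$.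
\end{proof}

Choose pieces $C_1\prec C_2\prec\cdots$ with union $L$, for instance sublevel sets of a proper smooth function $L\to[0,\infty)$ at regular values. Every piece $C$ is compact, so $C\prec C_n$ for large $n$. Define
\[
X=\varprojlim\,(X_{C_n},\,q_{C_n,C_{n+1}}).
\]
By Lemma~\ref{lem:lens}, (I1) and (I3), $X$ is compact metrizable and $\dim X\le d$. The maps $\pi_{C_n}$ define a continuous map $\pi:X\to M$. Over $y\in M\setminus L$ every $X_{C_n}$ has one point. Over $y\in L$ the fiber of $X_{C_n}$ is $S(N_y)$ for large $n$, and the bonding maps are the identity on it. So as a set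
\[
X=(M\setminus L)\sqcup S(N),
\]
the map $\pi$ is onto, and $X$ is infinite. For a piece $C$ let $q_C:X\to X_C$ be the surjection that is the identity on $M\setminus L$ and on $S(N|_{C^\circ})$ and the bundle projection elsewhere. For $C=C_n$ it is the projection of the inverse limit, and in general $q_C=q_{C,C_n}q_{C_n}$ for large $n$, so $q_C$ is continuous.

Let $\alpha:X\to X$ be $\varphi$ on $M\setminus L$ and $D\varphi$ on $S(N)$. It is a bijection with $\pi\alpha=\varphi\pi$ and
\begin{equation}\label{eq:alpha}
q_{\varphi(C)}\,\alpha=\varphi_C\,q_C\qquad\text{for every piece }C.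
\end{equation}
Taking $C=\varphi^{-1}(C_n)$ shows that each $q_{C_n}\alpha$ is continuous. So $\alpha$ is a continuous bijection of a compact Hausdorff space, that is, a homeomorphism.

\section{Minimality and invariant measures}\label{sec:dynamics}

Let $X_0=\pi^{-1}(M\setminus L)$. The set $M\setminus L$ is a $G_\delta$ of full measure, hence dense in $M$, and $\pi$ maps $X_0$ bijectively onto it.

\begin{lemma}\label{lem:dense}
The set $X_0$ is dense in $X$, and $\alpha$ is minimal.
\end{lemma}

\begin{proof}
Let $C$ be a piece. The set $M\setminus C=O_C\setminus C^\circ$ is open in $X_C$ and has the topology of $M$. It is dense in $\mathrm{Bl}(O_C,C^\circ)$, and a basic neighborhood $\pi_C^{-1}(Q)$ of a point of $\partial C$ meets it because the open set $Q$ is not contained in the null set $C$. So $M\setminus C$ is dense in $X_C$. By (I1), a nonempty open subset of $X$ contains a set $q_C^{-1}(G)$ with $C=C_n$ and $G\subseteq X_C$ open and nonempty. Then $G\cap(M\setminus C)$ is a nonempty open subset of $M$, so it contains a point $y$ outside the null set $L$. Regarded as a point of $X_0$, it satisfies $q_C(y)=y\in G$.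

Let $F\subseteq X$ be closed and nonempty with $\alpha(F)=F$. Then $\pi(F)$ is closed and nonempty and $\varphi(\pi(F))=\pi(F)$, so $\pi(F)=M$. Points of $M\setminus L$ have one preimage, so $F\supseteq X_0$ and $F=X$.
\end{proof}

This proves part (a) of Theorem~\ref{thm:B} except for connectedness, which will follow from $H^0(X)=\mathbb Z$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(c)]
The point is that $L$, although dense, is invisible to invariant measures, because $\psi$ moves every point of $L$ off to infinity. Let $D=\eta^{-1}([0,1))$ with $\eta$ as in Lemma~\ref{lem:height}. Then $L$ is the disjoint union of the sets $\varphi^k(D)$, $k\in\mathbb Z$. The set $D$ is Borel in $M$, because each $D\cap C_n$ is Borel in the compact set $C_n$, which has the topology of $M$. If $\mu$ is a $\varphi$-invariant Borel probability measure, then $\mu(L)=\sum_{k\in\mathbb Z}\mu(D)\le1$, which forces $\mu(D)=0$ and $\mu(L)=0$.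

The map $\pi$ is closed, so its restriction $X_0\to M\setminus L$ is a closed continuous bijection, hence a homeomorphism, and it conjugates $\alpha$ to $\varphi$. If $m$ is an $\alpha$-invariant Borel probability measure, then $\pi_*m$ is $\varphi$-invariant, so $m(X\setminus X_0)=\pi_*m(L)=0$ and $m$ is determined by $\pi_*m$. Conversely, a $\varphi$-invariant $\mu$ is concentrated on $M\setminus L$, and its transport to $X_0$ is an $\alpha$-invariant measure with image $\mu$. So $\pi_*$ is an affine bijection between the two sets of invariant measures. It is continuous for the weak$^*$ topologies, in which both sets are compact Hausdorff, so it is a homeomorphism. The systems $(X,m,\alpha)$ and $(M,\pi_*m,\varphi)$ are isomorphic as measure-preserving systems and have the same entropy. By the variational principle, the topological entropy is the supremum of the entropies of the invariant Borel probability measures, and $h_{\mathrm{top}}(\alpha)=h_{\mathrm{top}}(\varphi)$.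
\end{proof}

\section{The cohomology of the blow-up}\label{sec:cohomology}

Lemma~\ref{lem:lens} and Alexander duality compute the groups $H^k(X_C)$, but the homeomorphism of that lemma depends on a metric that $\varphi$ does not preserve, so it hides the action. We use instead an exact sequence that depends only on the map $\pi_C$ and generalizes \eqref{eq:model}. It comes from the following facts of sheaf theory, for a continuous map $\pi:Y\to M$ of compact Hausdorff spaces.
\begin{itemize}
\item[(S1)] \emph{Leray spectral sequence.} There is a spectral sequence $E_2^{p,j}=H^p(M;R^j\pi_*\mathbb Z)\Rightarrow H^{p+j}(Y)$ with differentials $d_s:E_s^{p,j}\to E_s^{p+s,j-s+1}$. Given $\pi':Y'\to M'$ and maps $\tilde a:Y'\to Y$, $a:M'\to M$ with $\pi\tilde a=a\pi'$, there are sheaf maps $a^*R^j\pi_*\mathbb Z\to R^j\pi'_*\mathbb Z$ that induce a map of spectral sequences compatible with $\tilde a^*$.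
\item[(S2)] \emph{Proper base change.} The stalk of $R^j\pi_*\mathbb Z$ at $y$ is $H^j(\pi^{-1}(y))$, and on stalks the maps in (S1) are induced by the restrictions of $\tilde a$ to fibers. If $U\subseteq M$ is locally closed, the restriction of $R^j\pi_*\mathbb Z$ to $U$ is the corresponding sheaf for $\pi^{-1}(U)\to U$.
\item[(S3)] \emph{Extension by zero.} Let $C\subseteq M$ be closed and $U\subseteq C$ open in $C$. A sheaf $\mathcal S$ on $M$ whose stalks vanish off $U$ is the extension by zero of $\mathcal S|_U$, and $H^p(M;\mathcal S)=H^p(C;\mathcal S|_C)=H_c^p(U;\mathcal S|_U)$.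
\end{itemize}

\begin{proposition}\label{prop:sequence}
There is a long exact sequence
\begin{equation}\label{eq:LES}
\cdots\to H^k(M)\to H^k(X)\to H_{d-1-k}(L)\to H^{k+1}(M)\to\cdots\qquad(k\in\mathbb Z)
\end{equation}
whose maps intertwine the automorphisms $\varphi^*$, $\alpha^*$, $\psi_*^{-1}$ and $\varphi^*$.
\end{proposition}

\begin{proof}
Let $C$ be a piece. The fiber of $\pi_C$ over $y$ is $S(N_y)\cong S^{c-1}$ for $y\in C^\circ$ and a point otherwise. Since $c\ge2$, all fibers are connected, so $R^0\pi_{C*}\mathbb Z=\mathbb Z$ by (S2); and $R^j\pi_{C*}\mathbb Z=0$ for $j\ne0,c-1$. The sheaf $\mathcal S_C=R^{c-1}\pi_{C*}\mathbb Z$ has zero stalks off $C^\circ$. By (S2) its restriction to $C^\circ$ is the locally constant sheaf of the groups $H^{c-1}(S(N_y))\cong\mathbb Z$ of the sphere bundle $S(N|_{C^\circ})$, and the orientation of $N$ selects a generator in each stalk and identifies this sheaf with $\mathbb Z$. By (S3), $H^p(M;\mathcal S_C)=H_c^p(C^\circ)$.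

So the Leray spectral sequence has two rows, $E_2^{p,0}=H^p(M)$ and $E_2^{p,c-1}=H_c^p(C^\circ)$, and the only possible differential is $d_c:E^{p,c-1}\to E^{p+c,0}$. The group $H^k(X_C)$ is an extension of the kernel of $d_c$ on $E^{k-c+1,c-1}$ by the cokernel of $d_c$ in $E^{k,0}$. Splicing gives an exact sequence
\[
\Sigma(C):\qquad\cdots\to H^k(M)\to H^k(X_C)\to H_c^{k-c+1}(C^\circ)\to H^{k+1}(M)\to\cdots .
\]

Let $C\prec C'$ and apply (S1) to $q_{C,C'}$ over the identity of $M$. On stalks over $C^\circ$ the map $\mathcal S_C\to\mathcal S_{C'}$ is the identity, and elsewhere $\mathcal S_C$ has zero stalks. So we obtain a map $\Sigma(C)\to\Sigma(C')$ that consists of the identity, $q_{C,C'}^*$, and extension by zero $H_c^p(C^\circ)\to H_c^p(C'^\circ)$. Next apply (S1) to $\varphi_C$ over $\varphi$. On the stalk at $y\in C^\circ$ the sheaf map is induced by $D\varphi:S(N_y)\to S(N_{\varphi y})$, which respects the chosen generators because $D\varphi$ preserves the orientation of $N$. So we obtain a map $\Sigma(\varphi(C))\to\Sigma(C)$ that consists of $\varphi^*$, $\varphi_C^*$, and $\psi^*:H_c^p(\varphi(C)^\circ)\to H_c^p(C^\circ)$. Without the orientation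 property a sign would appear in the last map.

Take the direct limit of the sequences $\Sigma(C)$ over all pieces, directed by $\prec$. The $C_n$ are cofinal, so the limit of the $H^k(X_C)$ is $H^k(X)$ by (I2), and the limit of the $H_c^p(C^\circ)$ is $H_c^p(L)$. Direct limits are exact. The two kinds of maps commute, by Lemma~\ref{lem:functor}, and $C\mapsto\varphi(C)$ is an automorphism of the directed set. So the maps $\Sigma(\varphi(C))\to\Sigma(C)$ define an automorphism of the limit sequence, which is $\varphi^*$ on $H^*(M)$, $\psi^*$ on $H_c^*(L)$, and $\alpha^*$ on $H^*(X)$ by \eqref{eq:alpha}.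

Finally, Poincar\'e duality $a\mapsto a\cap[L]$ is an isomorphism $H_c^p(L)\to H_{\ell-p}(L)$. As $\psi$ preserves orientation, $\psi_*(\psi^*a\cap[L])=a\cap\psi_*[L]=a\cap[L]$, so duality carries $\psi^*$ to $\psi_*^{-1}$. For $p=k-c+1$ we have $\ell-p=d-1-k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b) and of connectedness]
We read \eqref{eq:LES} degree by degree, using that $H^k(S^d)$ is $\mathbb Z$ for $k=0,d$ and zero otherwise, and that $H_i(L)=0$ for $i>r$, where $r\le d-2$.

For $k=0$ the group $H^0(X)$ sits in $H_d(L)\to H^0(M)\to H^0(X)\to H_{d-1}(L)$ with vanishing outer terms. So $H^0(X)=\mathbb Z$ and $X$ is connected.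

For $1\le k\le d-2$ both $H^k(M)$ and $H^{k+1}(M)$ vanish, so $H^k(X)\cong H_{d-1-k}(L)$, with $\alpha^*$ corresponding to $\psi_*^{-1}$. The index $i=d-1-k$ runs through $1,\dots,d-2$. By Proposition~\ref{prop:L} the group is $A_i$ with $\psi_*^{-1}=\tau_i$ for $2\le i\le r$, and zero for the other $i$.

For the top degrees, $H^d(X)=\varinjlim H^d(X_{C_n})=0$ by Lemma~\ref{lem:lens}. The sequence
\[
0=H^{d-1}(M)\to H^{d-1}(X)\to H_0(L)\to H^d(M)\to H^d(X)=0
\]
shows that $H_0(L)=\mathbb Z$ maps onto $H^d(M)=\mathbb Z$. A surjection $\mathbb Z\to\mathbb Z$ is injective, so $H^{d-1}(X)=0$; this uses that $L$ is connected. For $k>d$ both neighbors of $H^k(X)$ in \eqref{eq:LES} vanish.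
\end{proof}

\section{From cohomology to $K$-theory}\label{sec:K}

Let $r=3$. By (b), the only groups $H^k(X)$ that can be nonzero are $H^0(X)=\mathbb Z$,
\[
H^{d-3}(X)\cong A_2\ \text{ with }\ \alpha^*=\tau_2,\qquad H^{d-4}(X)\cong A_3\ \text{ with }\ \alpha^*=\tau_3,
\]
and $d-3$ is even and $d-4$ is odd because $d$ is odd. There is one positive degree of each parity, so the Atiyah--Hirzebruch spectral sequence should identify $\widetilde K^0(X)$ with $H^{d-3}(X)$ and $K^1(X)$ with $H^{d-4}(X)$; with two positive degrees of the same parity it would determine a $K$-group only up to extension. Since $X$ has no cells, we obtain the spectral sequence as a limit, and we must check that $\alpha$ acts on it. See also \cite[\S5]{Segal}.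

\subsection{The spectral sequence of a finite complex}

Let $K^n$, $n\in\mathbb Z$, be the $2$-periodic theory, so that $K^q(\mathrm{pt})$ is $\mathbb Z$ for even $q$ and zero for odd $q$. For a finite CW complex $P$ with skeleta $P^{(p)}$ let
\[
F^pK^n(P)=\ker\bigl(K^n(P)\to K^n(P^{(p-1)})\bigr).
\]
The Atiyah--Hirzebruch spectral sequence has differentials $d_s:E_s^{p,q}\to E_s^{p+s,q-s+1}$, with $E_2^{p,q}=H^p(P;K^q(\mathrm{pt}))$ and $E_\infty^{p,q}=F^pK^{p+q}(P)/F^{p+1}K^{p+q}(P)$. If $\dim P\le d$, then $F^{d+1}=0$ and $E_{d+1}=E_\infty$. A cellular map $b$ induces a map of spectral sequences that is $b^*$ on $E_2$ and is induced on $E_\infty$ by the filtration-preserving map $b^*$ on $K^*$. Every continuous map is homotopic to a cellular one, the maps on $E_2$ and on $K^*$ depend only on the homotopy class, and the map on $E_s$ determines the map on $E_{s+1}$. So from $E_2$ on, the spectral sequence and the filtration form a contravariant functor on the homotopy category of finite CW complexes.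

The filtration is multiplicative: $F^p\cdot F^{p'}\subseteq F^{p+p'}$. Indeed, $x\in F^p$ and $x'\in F^{p'}$ lift to $K^*(P,P^{(p-1)})$ and $K^*(P,P^{(p'-1)})$, so the external product $x\times x'$ lifts to $K^*(P\times P,\,P^{(p-1)}\times P\cup P\times P^{(p'-1)})$. The subspace contains the $(p+p'-1)$-skeleton of $P\times P$, because a product cell of dimension less than $p+p'$ has first factor of dimension less than $p$ or second factor of dimension less than $p'$. So $x\times x'\in F^{p+p'}K^*(P\times P)$, and $xx'$ is its pullback under the diagonal.

\subsection{The spectral sequence of $X$}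

Since $\dim X\le d$, (I3) gives $X=\varprojlim P_k$ with finite polyhedra $P_k$ of dimension at most $d$, bonding maps $\xi_{k,m}:P_m\to P_k$ and projections $\xi_k:X\to P_k$. Define $E_s^{p,q}(X)=\varinjlim_kE_s^{p,q}(P_k)$ for $s\ge2$ and $F^pK^n(X)=\varinjlim_kF^pK^n(P_k)$. Direct limits are exact, so this is a spectral sequence, and by (I2) the groups $F^pK^n(X)$ form a filtration
\[
K^n(X)=F^0\supseteq F^1\supseteq\cdots\supseteq F^{d+1}=0
\]
with $E_2^{p,q}(X)=H^p(X;K^q(\mathrm{pt}))$ and $E_{d+1}^{p,q}(X)=F^pK^{p+q}(X)/F^{p+1}K^{p+q}(X)$. The filtration is multiplicative, since two classes come from a common $P_k$. The homeomorphism $\alpha$ does not act on the polyhedra $P_k$, but it does so up to homotopy and a shift of index.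

\begin{lemma}\label{lem:factor}
Let $Q$ be a finite polyhedron. Every map $\beta:X\to Q$ is homotopic to $b\xi_m$ for some $m$ and some map $b:P_m\to Q$. If $b_0,b_1:P_m\to Q$ satisfy $b_0\xi_m\simeq b_1\xi_m$, then $b_0\xi_{m,m'}\simeq b_1\xi_{m,m'}$ for some $m'\ge m$.
\end{lemma}

\begin{proof}
Embed $Q$ linearly in some $\mathbb R^N$. By Lemma~\ref{lem:nbhd} and compactness there are $\delta>0$ and a retraction $\rho:W\to Q$ of the open $\delta$-neighborhood $W$ of $Q$. If $\beta:Y\to Q$ and $u:Y\to\mathbb R^N$ satisfy $|u-\beta|<\delta$, then $\rho((1-t)u+t\beta)$ is a homotopy from $\rho u$ to $\beta$.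

The real functions on $X$ that factor through some $\xi_m$ form an algebra that contains the constants and separates points, so they are dense in $C(X,\mathbb R)$ by the Stone--Weierstrass theorem. Hence there is $u:P_m\to\mathbb R^N$ with $|u\xi_m-\beta|<\delta$. The open set $u^{-1}(W)$ contains $\xi_m(X)$, so by (I1) we may increase $m$ and assume $u(P_m)\subseteq W$. Then $b=\rho u$ satisfies $b\xi_m\simeq\beta$.

Let $H:X\times[0,1]\to Q$ be a homotopy from $b_0\xi_m$ to $b_1\xi_m$. The same argument for $X\times[0,1]=\varprojlim(P_k\times[0,1])$ gives $u:P_{m'}\times[0,1]\to W$ with $|u(\xi_{m'}\times\mathrm{id})-H|<\delta$. The set of $z\in P_{m'}$ with $|u(z,i)-b_i\xi_{m,m'}(z)|<\delta$ for $i=0,1$ is open and contains $\xi_{m'}(X)$, so after increasing $m'$ it is all of $P_{m'}$. Then $b_0\xi_{m,m'}\simeq\rho u(\cdot,0)\simeq\rho u(\cdot,1)\simeq b_1\xi_{m,m'}$.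
\end{proof}

For each $k$ choose $b:P_m\to P_k$ with $b\xi_m\simeq\xi_k\alpha$, and consider the composite $E_s(P_k)\to E_s(P_m)\to E_s(X)$ of $b^*$ and the canonical map. By the second part of the lemma it does not depend on the choice of $m$ and $b$. If $b'$ is a choice for $k'\ge k$, then $\xi_{k,k'}b'$ is a choice for $k$, so these maps are compatible and define an endomorphism of the spectral sequence of $X$. The identity $\xi_m^*b^*=\alpha^*\xi_k^*$ holds in cohomology and in $K$-theory. Hence the endomorphism is $\alpha^*$ on $E_2(X)$, the map $\alpha^*$ on $K^*(X)$ preserves the filtration, and the map it induces on $F^p/F^{p+1}$ is the endomorphism on $E_{d+1}(X)$.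

\subsection{Proof of Theorem~\ref{thm:B}(d)}

\emph{Collapse.} We have $E_2^{p,q}(X)=0$ unless $q$ is even and $p\in\{0,d-4,d-3\}$. A differential $d_s$ changes $q$ by $1-s$, so it can be nonzero only for odd $s\ge3$. Starting from $p=d-4$ or $p=d-3$ it lands in a column $p\ge d-1$, which is zero; this is why the two degrees are chosen adjacent. Degrees alone do not exclude $d_{d-4}$ on the column $p=0$. But the spectral sequence of a point has no nonzero differentials, so by naturality for $P_k\to\mathrm{pt}$ the constants in $H^0(P_k;K^q(\mathrm{pt}))$ are annihilated by all $d_s$. Since $X$ is connected, their images form all of $E_2^{0,q}(X)$. So every differential vanishes and $E_2(X)=E_{d+1}(X)$.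

\emph{The groups.} The quotients of the filtration of $K^0(X)$ are the groups $E_2^{p,-p}(X)$, which vanish unless $p$ is even, that is, unless $p=0$ or $p=d-3$. Hence
\[
F^1K^0(X)=F^{d-3}K^0(X)\cong E_2^{d-3,3-d}(X)=H^{d-3}(X)\cong A_2 .
\]
Moreover $F^1K^0(X)=\widetilde K^0(X)$. On $P_k$, the group $F^1K^0$ consists of the classes of rank zero at every vertex, that is, of rank zero everywhere, and these pull back to classes of rank zero on $X$. Conversely, if $\xi_k^*y$ has rank zero, then the locally constant function $\operatorname{rank}y$ vanishes on an open set containing $\xi_k(X)$, so $\xi_{k,m}^*y$ has rank zero for large $m$ by (I1). The quotients for $K^1(X)$ are the groups $E_2^{p,1-p}(X)$, which vanish unless $p$ is odd, that is, unless $p=d-4$. Hence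
\[
K^1(X)=F^{d-4}K^1(X)\cong E_2^{d-4,5-d}(X)=H^{d-4}(X)\cong A_3 .
\]

\emph{The action.} By the naturality proved above, these isomorphisms carry $\alpha^*$ on $\widetilde K^0(X)$ and $K^1(X)$ to $\alpha^*$ on cohomology, hence to $\tau_2$ and $\tau_3$. Since $X$ is connected, the rank splits $K^0(X)=\mathbb Z[1]\oplus\widetilde K^0(X)$, and $\alpha^*$ fixes $[1]$ and preserves $\widetilde K^0(X)$. Let $\theta_0$ send $[1]$ to $(1,0)$ and map $\widetilde K^0(X)$ onto $0\oplus A_2$ by the first isomorphism, and let $\theta_1$ be the second isomorphism. Then $\theta_0\alpha^*\theta_0^{-1}=\mathrm{id}\oplus\tau_2$ and $\theta_1\alpha^*\theta_1^{-1}=\tau_3$. Together with (a), this says that $(X,\alpha)$ realizes $(A_2,A_3,\tau_2,\tau_3)$.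

\emph{Products.} Both $\widetilde K^0(X)=F^{d-3}K^0(X)$ and $K^1(X)=F^{d-4}K^1(X)$ lie in $F^{d-4}$. A product of two elements of $\widetilde K^0(X)\oplus K^1(X)$ therefore lies in $F^{2d-8}$, which is zero because $2d-8>d$. This completes the proof of Theorem~\ref{thm:B}, and with it the proofs of Theorem~\ref{thm:A} and Proposition~\ref{prop:countable}. \qed

\begin{thebibliography}{9}

\bibitem{DPS} Robin J. Deeley, Ian F. Putnam, Karen R. Strung, \emph{Minimal homeomorphisms and topological $K$-theory}, arXiv:2012.10950 (2020).

\bibitem{Eng} Engelking, \emph{Dimension Theory}.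

\bibitem{FH} Fathi, Herman, \emph{Existence de diff\'eomorphismes minimaux}, Ast\'erisque 49 (1977), 37--59.

\bibitem{Hat} Hatcher, \emph{Algebraic Topology}.

\bibitem{Segal} G. Segal, \emph{Classifying spaces and spectral sequences}, Publ. IH\'ES 34 (1968).

\end{thebibliography}
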